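# Entire functions of order less than 1/2 whose escaping set contains no spider's web

## 1. Crossing a short annulus with one perturbation of $z^d$

Let $f$ be a transcendental entire function of order less than $1/2$. Must the set of points that escape to $\infty$ "quite fast" under iteration contain a spider's web, roughly, a connected set that contains the boundaries of larger and larger domains filling the plane? The precise definitions are in Section 2. The answer will be no, and the obstruction is simple. Suppose that $0$ is an attracting fixed point, and that its basin contains connected pieces which start in a fixed disc and reach arbitrarily far out. Large loops around the origin must cross such pieces, so they cannot consist of escaping points. The task is therefore to build functions of small order whose basin of $0$ contains compact connected pieces that cross the annulus from $|z|\approx 2$ to $|z|\approx j$, for every $j$.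

We begin with the case that is easy: one crossing, of a short annulus, starting from the map $z^d$. Here the basin of $0$ is the unit disc. We want to change $z^d$ very little on a large disc, and still throw a curve close to a real interval $[s,t]$, $s\ge2$, into a small disc about $0$. The plan is this. After $k$ steps $z^d$ carries $[s,t]$ to a very distant interval $[s_k,t_k]$. A slightly rotated copy of $[s,t]$ is carried to $[-t_k,-s_k]$ instead. There we multiply by a factor that is nearly $1$ close to the origin and tiny on $[-t_k,-s_k]$.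

Throughout, $D(a,R)$ is an open disc, and a continuum is a compact connected set.

### 1.1 Polynomials that are small and positive on a long negative interval

For even $J\ge 2$ let
$$b_J(z)=6\sum_{j=0}^{J}\frac{z^j}{(2j+3)!}.\tag{1.1}$$
The coefficients are positive and $b_J(0)=1$. For instance $b_2(z)=1+\frac{z}{20}+\frac{z^2}{840}$; since $\frac1{400}<\frac4{840}$, it has no real zero. As $J\to\infty$, $b_J(-\xi^2)\to 6(\xi-\sin\xi)/\xi^3$, which is positive for $\xi>0$ and at most $12/\xi^2$. The polynomial $b_J$ keeps these two properties on an interval of length about $J^2$.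

**Lemma 1.1.** Let $J\ge2$ be even.

* (b1) For $y\ge0$: $b_J(y)\le e^{y}$, $b_J(y)\le e^{\sqrt y}$ and $b_J(y)\le e\max(1,y)^J$.
* (b2) $b_J(-y)>0$ for all $y\ge0$, and $b_J(-y)\le1$ for $0\le y\le1$.
* (b3) $b_J(-y)\le 13/y$ for $0<y\le J^2/4$.
* (b4) $b_J(y)\ge 6y^j/(2j+3)!$ for $y\ge0$ and $0\le j\le J$. Moreover $\log b_J(y)\ge\sqrt y/10$ if $y$ exceeds an absolute constant and $J\ge\sqrt y$.

**Proof of (b1).** We have $6/(2j+3)!\le1/j!$, and $6/(2j+3)!\le1/(2j)!$ because $(2j+1)(2j+2)(2j+3)\ge6$. The first inequality gives $b_J(y)\le e^y$. The second gives $b_J(y)\le\cosh\sqrt y\le e^{\sqrt y}$. Finally $b_J(y)\le b_J(1)\max(1,y)^J$ and $b_J(1)\le e$.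

**Proof of (b2) and (b3).** The purpose is to compare $b_J(-\xi^2)$ with an integral of a cosine. The Beta integral gives $3\int_0^1(1-t)^2t^{2j}\,dt=6(2j)!/(2j+3)!$. Hence
$$b_J(-\xi^2)=3\int_0^1(1-t)^2\sigma_J(t\xi)\,dt,\qquad \sigma_J(u)=\sum_{j=0}^{J}(-1)^j\frac{u^{2j}}{(2j)!}.$$
Starting from $\cos u\le1$ and integrating repeatedly from $0$, one finds that the Taylor sums of the cosine lie alternately above and below it. As $J$ is even, $\cos u\le\sigma_J(u)\le\cos u+\frac{u^{2J+2}}{(2J+2)!}$ for all real $u$. Two integrations by parts give, for $\xi>0$,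
$$3\int_0^1(1-t)^2\cos(t\xi)\,dt=\frac{6(\xi-\sin\xi)}{\xi^3}\in\Bigl(0,\frac{12}{\xi^2}\Bigr].$$
So $b_J(-\xi^2)>0$ for $\xi>0$, and $b_J(0)=1$. Now let $0<\xi\le J/2$. Since $3\int_0^1(1-t)^2dt=1$ and $m!\ge(m/e)^m$, the error satisfies
$$0\le b_J(-\xi^2)-\frac{6(\xi-\sin\xi)}{\xi^3}\le\frac{(J/2)^{2J+2}}{(2J+2)!}\le\Bigl(\frac{eJ}{4(J+1)}\Bigr)^{2J+2}\le\Bigl(\frac e4\Bigr)^{2J+2}.$$
After multiplication by $\xi^2$ the error is at most $\frac{J^2}4(e/4)^{2J+2}$. At $J=2$ this number is $(e/4)^6<0.1$, and passing from $J$ to $J+2$ multiplies it by at most $4(e/4)^4<1$. So it is always less than $1$, and $b_J(-\xi^2)\le13/\xi^2$. For $0\le y\le1$ the sum $b_J(-y)$ is alternating with decreasing terms and first term $1$, so it is at most $1$.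

**Proof of (b4).** The first claim is clear, since all terms are non-negative. For the second take $j=\lfloor\sqrt y/10\rfloor\le J$. For large $y$ we have $2j+3\le\frac{\sqrt y}5+3\le\frac{\sqrt y}e$. Hence $y^j\ge(e(2j+3))^{2j}$ and $b_J(y)\ge6y^j(2j+3)^{-2j-3}\ge6e^{2j}(2j+3)^{-3}$. The logarithm is at least $\frac{\sqrt y}5-2-3\log(2j+3)\ge\frac{\sqrt y}{10}$ for large $y$. $\square$

### 1.2 One trap for a short interval

**Proposition 1.2.** Let $\theta>1$, let $d\ge4\theta$ be an even integer, and let $2\le s<t<s^\theta$. For all $\varepsilon,R_0>0$ there are $k,L\in\mathbb N$, $r>1$ and an even $J\ge 2$ such that $F(z)=z^d\,b_J(z/r)^L$ satisfies $|F(z)-z^d|<\varepsilon$ on $D(0,R_0)$, and there is a continuum $S^*$ in the $\varepsilon$-neighbourhood of $[s,t]$, containing points within $\varepsilon$ of $s$ and of $t$, with $F^{k+1}(S^*)\subset D(0,\frac14)$.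

**Step 1: parameters.** We fix everything except $k$, which will be large. Choose $\delta>0$ with $(1+\delta)\log t\le\theta\log s$, and $L$ with $\delta L\ge(1+\delta)d+1$; then $L>d$. Put
$$s_k=s^{d^k},\quad t_k=t^{d^k},\quad r=t_k^{1/\theta},\quad T=\log r,\quad J=\text{smallest even integer}\ge2\sqrt{t_k/r}.$$
Since $t_k/r=r^{\theta-1}\ge1$, we have $J\ge2$. Also $x/r\le J^2/4$ for $x\le t_k$. By the choice of $\delta$, $s_k\ge t_k^{(1+\delta)/\theta}=r^{1+\delta}$. Finally $t_{k-1}=t_k^{1/d}=r^{\theta/d}\le r^{1/4}$. As $b_J^L-1$ has non-negative coefficients, (b1) gives $|F(z)-z^d|\le|z|^d(e^{L|z|/r}-1)$, which tends to $0$ uniformly on $D(0,R_0)$ as $k\to\infty$.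

**Step 2: $F$ is tiny on $I_k=[-t_k,-s_k]$.** For $x\in[s_k,t_k]$, (b2) and (b3) give, because $d$ is even and $L>d$,
$$0<F(-x)=x^d\,b_J(-x/r)^L\le x^d(13r/x)^L\le13^L\,r^{L+(1+\delta)(d-L)}\le13^L/r<\tfrac14$$
for large $k$. The middle inequality uses that $x^{d-L}$ decreases and $x\ge r^{1+\delta}$.

**Step 3: pulling $I_k$ back to a neighbourhood of $[s,t]$.** We use the logarithmic coordinate, in which $z^d$ is multiplication by $d$ and its inverse contracts. Let $H=\{\mathrm{Re}\,\zeta<\log\frac r{10L}\}$. For $\zeta\in H$ we have $|b_J(e^\zeta/r)^L-1|\le e^{1/10}-1<\frac14$. Hence $F(e^\zeta)=e^{\Phi(\zeta)}$ with $\Phi(\zeta)=d\zeta+\lambda(\zeta)$, where $\lambda=\mathrm{Log}\,b_J(e^\zeta/r)^L$ is holomorphic, real on the real axis, and $|\lambda|\le\log\frac43<\frac13$. On $H'=\{\mathrm{Re}\,\zeta<\log\frac r{10L}-1\}$ Cauchy's estimate gives $|\Phi'-d|\le\frac13$. So $\mathrm{Re}\,\Phi'>0$ on the convex set $H'$, and $\Phi$ is injective there, because $\Phi(b)-\Phi(a)=(b-a)\int_0^1\Phi'(a+u(b-a))\,du\ne0$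 for $a\neq b$.

The image $\Phi(H')$ contains $\Sigma=\{\mathrm{Re}\,\omega<B_0\}$ with $B_0=d(T-\log(10L)-1)-1$. Indeed for $\omega\in\Sigma$ the disc of radius $\frac1{2d}$ about $\omega/d$ has closure in $H'$, on its boundary $|d\zeta-\omega|=\frac12>|\lambda(\zeta)|$, and Rouché's theorem gives a zero of $\Phi-\omega$. So $\Phi^{-1}:\Sigma\to H'$ is holomorphic with $|(\Phi^{-1})'|\le\frac1{d-1}\le\frac13$. Since $d\ge4\theta$, $B_0>\theta T+6=\log t_k+6$ for large $k$.

Let $D_k$ be the set of all $e^\omega$ with $|\omega-(d^k\log x+i\pi)|<\frac12$ for some $x\in[s,t]$. It is a neighbourhood of $I_k$, and $\exp$ is injective on this set of $\omega$, since the imaginary parts vary by less than $2\pi$. For such $\omega=\omega_k$ and $x$ put $\omega_{i-1}=\Phi^{-1}(\omega_i)$, $i=k,\dots,1$, and $\delta_i=|\omega_i-d^i\log x|$, so $\delta_k\le\pi+\frac12<4$. Let $a=d^{i-1}\log x\le\log t_{k-1}\le\frac T4$. Then $a\in H'$ for large $k$, and $|\Phi(a)-d^i\log x|=\lambda(a)\le e_k:=Lt_{k-1}/r\to0$.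 Both $d^i\log x\le\theta T<B_0-6$ and $\Phi(a)$ lie in $\Sigma$, and $\Phi^{-1}(\Phi(a))=a$. Hence, as long as $\omega_i\in\Sigma$,
$$\delta_{i-1}\le\bigl|\Phi^{-1}(\omega_i)-\Phi^{-1}(d^i\log x)\bigr|+\bigl|\Phi^{-1}(d^i\log x)-\Phi^{-1}(\Phi(a))\bigr|\le\tfrac13\delta_i+\tfrac13e_k.$$
Inductively $\delta_i<5$, so all $\omega_i$ lie in $\Sigma$ and the construction is legitimate. At the end $\delta_0\le4\cdot3^{-k}+e_k\to0$. Put $\psi_k(e^{\omega})=e^{\omega_0}$. This is holomorphic on $D_k$, $F^k\circ\psi_k=\mathrm{id}$, and $\sup_{x\in[s,t]}|\psi_k(-x^{d^k})-x|\to0$.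

**Step 4: conclusion.** Take $S^*=\psi_k(I_k)$ with $k$ large. It is a continuum with the required position, and $F^{k+1}(S^*)=F(I_k)\subset D(0,\frac14)$. $\square$

If also $r\ge L$, then $|F(z)|\le|z|\,4^{-(d-1)}e^{L/r}\le|z|/2$ on $D(0,\frac14)$, so $S^*$ lies in the basin of $0$ for $F$.

### 1.3 Three things that change

The question needs more than Proposition 1.2 in three ways.

1. We must cross $[2,j]$ for every $j$, so the hypothesis $t<s^\theta$ fails for any fixed $\theta$. Section 3 shows that $\theta$ cannot be allowed to grow.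
2. We must do it infinitely often, so the starting map is not $z^d$ but a polynomial that remembers all earlier steps. The inverse branches must be controlled for it.
3. The limit must be an entire function of prescribed order.

## 2. Escaping sets, spider's webs, and continua in a basin

Let $f$ be transcendental entire, $f^n$ its $n$th iterate, $M(r)=\max_{|z|=r}|f(z)|$.

**Definition 2.1.** The order of $f$ is $\rho(f)=\limsup_{r\to\infty}\frac{\log\log M(r)}{\log r}$. The escaping set is $I(f)=\{z:f^n(z)\to\infty\}$. For $\varepsilon\in(0,1)$ put $\mu_\varepsilon(r)=M(r)^\varepsilon$ and fix $R>0$ so large that $\mu_\varepsilon(r)>r$ for $r\ge R$. Then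
$$Q_\varepsilon(f)=\{z:\text{there is }L\in\mathbb N\text{ with }|f^{n+L}(z)|\ge\mu_\varepsilon^n(R)\text{ for all }n\in\mathbb N\},\qquad Q(f)=\bigcup_{\varepsilon\in(0,1)}Q_\varepsilon(f)$$
defines the quite fast escaping set $Q(f)$.

For example, let $f(z)=e^z$, which has order $1$. Then $M(r)=e^r$ and $\mu_{1/2}(r)=e^{r/2}>r$ for all $r>0$, so $R=1$ is allowed. For real $x\ge1$ we have $f^{n+1}(x)\ge f^n(x)\ge\mu_{1/2}^n(1)$, because $e^y\ge e^{y/2}$ for $y\ge0$. So $[1,\infty)\subset Q(f)$.

**Definition 2.2.** A set $E\subset\mathbb C$ is a spider's web if $E$ is connected and there are bounded simply connected domains $G_n$ with $G_n\subset G_{n+1}$ and $\partial G_n\subset E$ for all $n$, and $\bigcup_nG_n=\mathbb C$.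

The union of the ray $[1,\infty)$ and the circles $|z|=n$, $n\ge1$, is a spider's web, with $G_n=D(0,n)$. A set disjoint from the negative half-axis is not: when $G_n$ contains $-1$, the boundary $\partial G_n$ meets the half-axis.

It is known that if $Q(f)$ contains a spider's web, then $I(f)$ is a spider's web and hence is connected. The problem comes from Daniel A. Nicks, Philip J. Rippon, Gwyneth M. Stallard, "Eremenko's conjecture for functions with real zeros: the role of the minimum modulus", arXiv:1810.07814 (2018). The conjecture is that $Q(f)$ contains a spider's web for every transcendental entire $f$ of order less than $1/2$. It is false, for every order in $[0,\frac12)$: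

**Theorem 2.3.** For every $\rho\in[0,\frac12)$ there is a transcendental entire function $f$ with non-negative Taylor coefficients and order exactly $\rho$ such that $0$ is a superattracting fixed point whose basin $\mathcal A(0)=\{z:f^n(z)\to0\}$ contains, for each integer $j\ge3$, a continuum $S_j^*$ meeting both $\{|z|<3\}$ and $\{|z|>j-1\}$. Consequently no subset of $\mathbb C\setminus\mathcal A(0)$ is a spider's web; in particular neither $I(f)$ nor $Q(f)$ contains a spider's web.

So "$I(f)$ is a spider's web" fails as well. The theorem does not decide whether $I(f)$ is connected for these functions.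

**Proof of the last sentence from the existence of the $S_j^*$.** Let $E\subset\mathbb C\setminus\mathcal A(0)$ be a spider's web with domains $G_n$. These are open, increasing and exhaust $\mathbb C$, so by compactness some $G_n\supset\{|z|\le3\}$. As $G_n$ is bounded, $G_n\subset\{|z|<j-1\}$ for some $j\ge3$. The connected set $S_j^*$ meets $G_n$ and its complement, so it meets $\partial G_n\subset E$. This contradicts $S_j^*\subset\mathcal A(0)$. Clearly $I(f)\cap\mathcal A(0)=\emptyset$. Also $Q(f)\subset I(f)$: the sequence $\mu_\varepsilon^n(R)$ increases, and if it were bounded, its limit would be a fixed point of the continuous function $\mu_\varepsilon$ in $[R,\infty)$, which does not exist. $\square$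

A polynomial cannot show this phenomenon: if its degree is at least $2$ and it fixes $0$ with derivative $0$, points of large modulus tend to $\infty$, so the basin of $0$ is bounded and large circles avoid it. Each $S_j^*$ will come from a finite stage of the construction, but all of them together exist only for the limit.

## 3. The cost of a long trap, and flattening instead of trapping

The first idea is to trap $[2,j]$ with one factor $b_J(z/r)^L$, taking $\theta$ as large as needed. For $z^d$, Proposition 1.2 needs $\theta>\log j/\log2$. Here is what such a trap costs. Let $f$ be entire with non-negative coefficients that dominate those of $F(z)=P(z)b_J(z/r)^L$, where $P$ is a polynomial with $P(x)\ge1$ for $x\ge1$, and let $t_k=r^\theta$, $J\ge2\sqrt{t_k/r}$. By (b4), if $t_k/r$ is large,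
$$f(t_k)\ge b_J(t_k/r)\ge\exp\Bigl(\tfrac1{10}\sqrt{t_k/r}\Bigr)=\exp\Bigl(\tfrac1{10}\,t_k^{\frac12(1-1/\theta)}\Bigr).$$
Traps with a fixed $\theta$ and $t_k\to\infty$ force order at least $\frac12(1-1/\theta)$, which is still below $\frac12$. Traps with $\theta\to\infty$ force order at least $\frac12$. So $\theta$ must stay bounded, while the ratio $\log j/\log2$ does not. This is the exact point where the direct approach stops. The displayed exponent also shows which $\theta$ belongs to which order: $\rho=\frac12(1-1/\theta)$ means $\theta=1/(1-2\rho)$.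

Cutting $[2,j]$ into short pieces and trapping each does not help directly. The proposition gives continua whose ends are close to the cut points, and nothing forces two consecutive ones to meet.

The way past this is to use the window $[r,r^\theta]$ to compress the interval instead of destroying it. Replace the product $P\cdot b_J(\cdot/r)^L$ by the integral
$$F(z)=\int_0^zP'(w)\,b_J(w/r)^L\,dw .$$
On the far negative axis $F(-x)$ is still strictly increasing in $x$, because $b_J>0$ there. But it nearly levels off between $r$ and $t_k=r^\theta$. So $F$ maps the whole of $[-t_k,-s_k]$ onto one positive interval, whose upper end is at most $Cr^N$ ($N=\deg P$) where $P$ would give about $t_k^N$. The logarithm of the upper end has dropped by the factor $\theta$, the interval is still in one piece, and it is positive again, so we can repeat. When the interval has become short enough, we trap.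

What needs care is the meaning of "short". The map is now $F$, not $z^d$. Its degree has jumped enormously and its leading coefficient is tiny. For the later steps the length must be measured by the growth of the iterates of $F$, and in this measure a flattening may lose ground. The technical core (Sections 8 to 10) shows that repeated flattenings still win.

## 4. A class of polynomials and two operations

Fix $\rho\in[0,\frac12)$ and put $\theta_\infty=1/(1-2\rho)\ge1$, $\theta_j=\theta_\infty+1/j$, $\Theta=\theta_\infty+1$. Fix an even integer $d\ge4\Theta$, so $d\ge8$. From now on $\theta$ is a number in $(1,\Theta]$, so $d\ge4\theta$.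

**Definition 4.1.** $\mathcal P$ is the set of polynomials $P(z)=z^d+\sum_{i=d+1}^Np_iz^i$ with $p_i\ge0$, of even degree $N\ge d$ and leading coefficient $p_N>0$. (So $z^d\in\mathcal P$, with $p_N=1$.)

Each $P\in\mathcal P$ is increasing on $[0,\infty)$, $P(x)\ge x^d\ge x^4$ for $x\ge1$, and $P^q(x)\to\infty$ as $q\to\infty$ for $x\ge2$. For $x\ge0$, $a\ge1$ we have $P(x/a)\ge a^{-N}P(x)$, monomial by monomial. By induction $P^{i+1}(x/a)\ge P(a^{-N^i}P^i(x))\ge a^{-N^{i+1}}P^{i+1}(x)$, so
$$P^i(x/a)\ge a^{-N^i}P^i(x).\tag{4.1}$$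
For $x\ge1$: $p_Nx^N\le P(x)\le P(1)x^N$ and $P'(x)\le NP(1)x^{N-1}$. As $N$ is even, there is $x_P$ such that $P'(-x)<0$ and $P(-x)\ge\frac9{10}P(x)$ for $x\ge x_P$.

**Definition 4.2.** Let $r>1$, $L\in\mathbb N$, $J\ge2$ even. The flattening of $P$ is $F(z)=\int_0^zP'(w)\,b_J(w/r)^L\,dw$. The trapping of $P$ is $F(z)=P(z)\,b_J(z/r)^L$.

For $P=z^d$, $J=2$, $L=1$ the trapping is $z^d+\frac{z^{d+1}}{20r}+\frac{z^{d+2}}{840r^2}$, and the flattening is $z^d+\frac d{d+1}\frac{z^{d+1}}{20r}+\frac d{d+2}\frac{z^{d+2}}{840r^2}$.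

In both cases $F\in\mathcal P$: the coefficient of $z^d$ is $1$, and $\deg F=N+JL$ is even. As $b_J(z/r)^L-1$ has non-negative coefficients, $F\ge P$ coefficientwise. For $x\ge0$, since $P(0)=0$ and $b_J$ increases on $[0,\infty)$, and by (b1),
$$P(x)\le F(x)\le P(x)b_J(x/r)^L\le P(x)e^{Lx/r},\qquad|F(z)-P(z)|\le F(|z|)-P(|z|)\le P(|z|)(e^{L|z|/r}-1).\tag{4.2}$$
The leading coefficient of $F$ is $p_N(6/(2J+3)!)^Lr^{-JL}$ for trappings, and $\frac N{N+JL}$ times this for flattenings. So it is at most $p_Nr^{-JL}$.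

**The Rule.** An operation is used on $P$ only if
$$r\ge\Xi(P,L):=\frac1{p_N}+\exp(e^{N+L}).\tag{4.3}$$
It is applied with an interval $S=[s,t]$, $2\le s<t$, a number $\theta$ and $k\in\mathbb N$. With $s_i=P^i(s)$, $t_i=P^i(t)$,
$$r=t_k^{1/\theta},\quad T=\log r,\quad J=\text{smallest even integer}\ge2\sqrt{t_k/r}.\tag{4.4}$$
The number $L$ never depends on $k$, so the Rule holds for all large $k$. Below, $C,c>0$ are constants independent of $k$ (they may depend on $P,S,\theta,L$ and differ at each occurrence), and $o(1)$ is as $k\to\infty$. Consequences of (4.4):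

* $F=F_k\to P$ locally uniformly as $k\to\infty$, by (4.2).
* $t_k\ge t_{k-1}^d$, so $t_{k-1}\le r^{\theta/d}\le r^{1/4}$.
* $t_k/r=r^{\theta-1}\ge1$, so $2e^{(\theta-1)T/2}\le J\le4e^{(\theta-1)T/2}$; in particular $J\to\infty$.
* $x/r\le J^2/4$ for $0\le x\le t_k$, so (b3) applies at $y=x/r$ if $0<x\le t_k$.

## 5. Measuring an interval by the growth of iterates

**Definition 5.1.** For $P\in\mathcal P$ and $x\ge2$ let $h_P(x)=\lim_{q\to\infty}N^{-q}\log P^q(x)$. For $S=[s,t]$ with $2\le s<t$ let $\kappa(P,S)=h_P(t)/h_P(s)$.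

The limit exists: $\log p_N\le\log P(y)-N\log y\le\log P(1)$ for $y\ge1$, so consecutive terms differ by an amount in $N^{-q-1}[\log p_N,\log P(1)]$. Summing,
$$\log x+\frac{\log p_N}{N-1}\le h_P(x)\le\log x+\frac{\log P(1)}{N-1}.\tag{5.1}$$
Clearly $h_P$ is non-decreasing, and
$$h_P(P(x))=Nh_P(x).\tag{5.2}$$
Applying the left part of (5.1) to $P^q(x)$ with $q$ large, where $\log P^q(x)$ is as large as we like, and using (5.2), we get $h_P(x)>0$. So $\kappa(P,S)\ge1$ is well defined. Since $N^{-k}\log t_k\to h_P(t)$ and $N^{-k-i}\log s_{k+i}\to h_P(s)$, for each fixed $i\ge0$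
$$\lim_{k\to\infty}\frac{\log t_k}{\log s_{k+i}}=\kappa(P,S)N^{-i}.\tag{5.3}$$

For $P=z^d$ we have $h_P=\log$ and $\kappa(P,S)=\log t/\log s$. The hypothesis of Proposition 1.2 was $\kappa<\theta$. For $d=8$ and $P=z^8+z^{10}$, (5.1) gives $\log x\le h_P(x)\le\log x+\frac{\log2}9$. Identity (5.2) makes $h_P$ a clock: if $P^m(s)\ge t$, then $\kappa(P,S)\le N^m$.

## 6. Inverse branches and their stability

Three general facts come first.

**Lemma 6.1.** If $g$ is holomorphic near a compact set $X$, injective on $X$, and $g'\ne0$ on $X$, then $g$ is univalent on a neighbourhood of $X$.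

**Proof.** Otherwise there are $u_m\ne v_m$ with $g(u_m)=g(v_m)$ and distances to $X$ tending to $0$. Along a subsequence they converge to $u,v\in X$ with $g(u)=g(v)$, so $u=v$. This contradicts injectivity of $g$ near $u$, where $g'(u)\ne0$. $\square$

**Lemma 6.2.** Let $h$ be entire, $q\ge1$, $X$ compact, $\varepsilon>0$. There are $\eta,R>0$ such that $|\hat h^q-h^q|<\varepsilon$ on $X$ for every entire $\hat h$ with $|\hat h-h|<\eta$ on $D(0,R)$.

**Proof.** Induction on $q$; $q=1$ is clear. On $X$,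
$$|\hat h^q-h^q|\le|\hat h(\hat h^{q-1})-h(\hat h^{q-1})|+|h(\hat h^{q-1})-h(h^{q-1})|.$$
By induction $\hat h^{q-1}$ is as close to $h^{q-1}$ on $X$ as we like, so its values lie in the $1$-neighbourhood of $h^{q-1}(X)$. The first term is then less than $\eta$ if $R$ is large, and the second is small by uniform continuity of $h$ on bounded sets. $\square$

The next lemma says that an inverse branch of an iterate survives a small perturbation of the map, on a neighbourhood that does not depend on the size of the perturbation.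

**Lemma 6.3 (stability).** Let $h$ be entire, $q\ge1$, $K$ compact, $W\supset K$ open, $\Psi:W\to\mathbb C$ holomorphic with $h^q\circ\Psi=\mathrm{id}$. There is a neighbourhood $W_1\subset W$ of $K$ such that for every $\varepsilon>0$ there are $\eta,R>0$ with the following property: if $\hat h$ is entire and $|\hat h-h|<\eta$ on $D(0,R)$, then there is a holomorphic $\hat\Psi$ on $W_1$ with $\hat h^q\circ\hat\Psi=\mathrm{id}$ and $|\hat\Psi-\Psi|<\varepsilon$ on $W_1$.

**Proof.** Choose $\varrho_0>0$ such that the closed $2\varrho_0$-neighbourhood $K_2$ of $K$ lies in $W$, and let $W_1$ be the open $\varrho_0$-neighbourhood of $K$. The map $\Psi$ is injective, and $h^q|_{\Psi(W)}$ is its inverse. Take $0<\varrho'<\varrho_0$ with $\varrho'\max_{K_2}|\Psi'|<\varepsilon$. By Lemma 6.2, if $\eta$ is small and $R$ large, $|\hat h^q-h^q|<\varrho'/2$ on $\Psi(K_2)$.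

Let $w\in W_1$. On the Jordan curve $\partial\Psi(D(w,\varrho'))=\Psi(\partial D(w,\varrho'))$ we have $|h^q-w|=\varrho'$, and $h^q-w$ has exactly one zero in $\Psi(D(w,\varrho'))$, namely the simple zero $\Psi(w)$. By Rouché, $\hat h^q-w$ has exactly one zero $\hat\Psi(w)$ in $\Psi(D(w,\varrho'))$. Write $\hat\Psi(w)=\Psi(w')$ with $|w'-w|<\varrho'$; then $|\hat\Psi(w)-\Psi(w)|\le\varrho'\max_{K_2}|\Psi'|<\varepsilon$.

It remains to see that $\hat\Psi$ is holomorphic. Let $w,w_0\in W_1$, $|w-w_0|<\varrho'/4$. On $\partial\Psi(D(w_0,\varrho'))$ we have $|h^q-w|\ge\frac34\varrho'>\frac12\varrho'$, and $h^q-w$ has one zero in $\Psi(D(w_0,\varrho'))$. So $\hat h^q-w$ has exactly one zero there. The point $u=\hat\Psi(w)\in\Psi(K_2)$ satisfies $|h^q(u)-w|=|h^q(u)-\hat h^q(u)|<\varrho'/2$. Hence $h^q(u)\in D(w_0,\varrho')$ and $u=\Psi(h^q(u))\in\Psi(D(w_0,\varrho'))$, that is, $u$ is that zero. So near $w_0$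
$$\hat\Psi(w)=\frac1{2\pi i}\oint_{\partial\Psi(D(w_0,\varrho'))}\frac{v\,(\hat h^q)'(v)}{\hat h^q(v)-w}\,dv$$
over a fixed contour, and $\hat\Psi$ is holomorphic. $\square$

Now comes the analogue of Step 3 of Proposition 1.2 for a general $P\in\mathcal P$. The new feature is that $P$ resembles $p_Nz^N$ only far from $0$. So we pull back in the logarithmic coordinate only down to a fixed level $i_0$, and use stability for the last $i_0$ steps.

**Lemma 6.4.** Let $P\in\mathcal P$, $S=[s,t]$ with $2\le s<t$, $\theta$, $L$ be fixed and let $F=F_k$ be a flattening or trapping of $P$ with (4.4). For all large $k$ there are a neighbourhood $D_k$ of $I_k=[-t_k,-s_k]$ and a holomorphic $\psi_k:D_k\to\mathbb C$ with $F^k\circ\psi_k=\mathrm{id}$ and $\sup_{x\in S}|\psi_k(-P^k(x))-x|\to0$ as $k\to\infty$.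

**Step 1: a logarithmic inverse branch.** Write $p=p_N$ and choose $\sigma>0$ with $|P(z)/(pz^N)-1|\le\frac18$ for $|z|\ge e^\sigma$. For $e^\sigma\le|z|\le r/(10L)$, (4.2) gives $|F(z)-P(z)|\le\frac98p|z|^N(e^{1/10}-1)<\frac18p|z|^N$. Hence $|F(z)/(pz^N)-1|\le\frac14$. So on $\Omega=\{\sigma<\mathrm{Re}\,\zeta<\log\frac r{10L}\}$ there is a holomorphic $\Phi$, real on the reals, with $F(e^\zeta)=e^{\Phi(\zeta)}$ and $|\Phi(\zeta)-N\zeta-\log p|\le\log\frac43<\frac13$. On $\Omega'=\{\sigma+1<\mathrm{Re}\,\zeta<\log\frac r{10L}-1\}$ Cauchy's estimate gives $|\Phi'-N|\le1$. So $\mathrm{Re}\,\Phi'>0$, and $\Phi$ is univalent on the convex set $\Omega'$.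

Let $\Sigma=\{A_0<\mathrm{Re}\,\omega<B_0\}$ with
$$A_0=N(\sigma+1)+\log p+1,\qquad B_0=N(T-\log(10L)-1)+\log p-1.$$
For $\omega\in\Sigma$ the closed disc of radius $\frac1{2N}$ about $(\omega-\log p)/N$ lies in $\Omega'$, and on its boundary $|N\zeta+\log p-\omega|=\frac12>\frac13$. By Rouché $\Phi-\omega$ has a zero inside. Thus $\Phi^{-1}:\Sigma\to\Omega'$ is holomorphic with $|(\Phi^{-1})'|\le\frac1{N-1}\le\frac13$. Since $N\ge4\theta$, $B_0>\theta T+6=\log t_k+6$ for large $k$.

**Step 2: contraction down to level $i_0$.** Fix $i_0\ge1$, independent of $k$, with $\log s_{i_0}\ge\max(A_0+6,\sigma+2)$. Let $D_k$ be the set of $e^\omega$ with $|\omega-(\log P^k(x)+i\pi)|<\frac12$ for some $x\in S$; it is a neighbourhood of $I_k$, and $\exp$ is injective on this set of $\omega$. For such $\omega=\omega_k$ and $x$ put $\omega_{i-1}=\Phi^{-1}(\omega_i)$, $i=k,\dots,i_0+1$, and $\delta_i=|\omega_i-\log P^i(x)|$, so $\delta_k\le\pi+\frac12<4$. Let $a=\log P^{i-1}(x)$. Then $\sigma+2\le a\le\log t_{k-1}\le\frac T4$,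 so $a\in\Omega'$ for large $k$. By (4.2),
$$|\Phi(a)-\log P^i(x)|=|\log F(e^a)-\log P(e^a)|\le e_k:=Lt_{k-1}/r\to0.$$
Since $A_0+6\le\log P^i(x)\le\theta T<B_0-6$, both $\log P^i(x)$ and $\Phi(a)$ lie in $\Sigma$, and $\Phi^{-1}(\Phi(a))=a$. Hence, as long as $\omega_i\in\Sigma$,
$$\delta_{i-1}\le\bigl|\Phi^{-1}(\omega_i)-\Phi^{-1}(\log P^i(x))\bigr|+\bigl|\Phi^{-1}(\log P^i(x))-\Phi^{-1}(\Phi(a))\bigr|\le\tfrac13\delta_i+\tfrac13e_k.$$
Inductively $\delta_i<5$, all $\omega_i$ with $i>i_0$ lie in $\Sigma$, and $\delta_{i_0}\le4\cdot3^{-(k-i_0)}+e_k\to0$. So $\psi^{(1)}(e^\omega)=e^{\omega_{i_0}}$ is holomorphic on $D_k$, $F^{k-i_0}\circ\psi^{(1)}=\mathrm{id}$, the set $\psi^{(1)}(D_k)$ lies in an arbitrarily small neighbourhood of $P^{i_0}(S)$ as $k\to\infty$, and $\psi^{(1)}(-P^k(x))-P^{i_0}(x)\to0$ uniformly on $S$.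

**Step 3: the last $i_0$ levels.** Since $P'>0$ on $(0,\infty)$, $P^{i_0}$ is injective with non-zero derivative on $S$. By Lemma 6.1 it is univalent near $S$, and has a holomorphic inverse $\chi_P$ near $P^{i_0}(S)$ with $\chi_P(P^{i_0}(x))=x$ on $S$. As $F_k\to P$ locally uniformly, Lemma 6.3 (with $h=P$, $q=i_0$, $K=P^{i_0}(S)$) gives inverse branches $\chi_{F_k}$ of $F_k^{i_0}$ on a fixed neighbourhood of $P^{i_0}(S)$, converging uniformly to $\chi_P$ there. For large $k$ put $\psi_k=\chi_{F_k}\circ\psi^{(1)}$. Then $F^k\circ\psi_k=F^{k-i_0}\circ\psi^{(1)}=\mathrm{id}$, and $\psi_k(-P^k(x))\to\chi_P(P^{i_0}(x))=x$ uniformly on $S$. $\square$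

## 7. Trappable pairs

**Definition 7.1.** Fix $\theta$. A pair $(P,S)$ with $P\in\mathcal P$, $S=[s,t]\subset[2,\infty)$, $s<t$, is trappable if for all $\varepsilon,R_0>0$ there are $\hat F\in\mathcal P$, obtained from $P$ by finitely many (at least one) successive operations (4.4) with this $\theta$ obeying the Rule, a continuum $S^*$ and $q\ge1$ such that

* $|\hat F-P|<\varepsilon$ on $D(0,R_0)$;
* $S^*$ lies in the $\varepsilon$-neighbourhood of $S$ and contains points within $\varepsilon$ of $s$ and of $t$;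
* $\hat F^q(S^*)\subset D(0,\frac14)$.

In this language Section 1 handled $(z^d,S)$ with $\kappa<\theta$. The same trap works for every $P\in\mathcal P$.

**Lemma 7.2.** If $\kappa(P,S)<\theta$, then $(P,S)$ is trappable.

**Proof.** Pick $\delta>0$ with $\kappa(P,S)(1+\delta)<\theta$. By (5.3) with $i=0$, $\log s_k\ge\frac{1+\delta}\theta\log t_k$, i.e. $s_k\ge r^{1+\delta}$, for large $k$. Take $L$ with $\delta L\ge(1+\delta)N+1$, so $L>N$, and let $F=F_k$ be the trapping. For $x\in[s_k,t_k]$ we have $x\ge x_P$, so $0<P(-x)\le P(1)x^N$, and $x/r\le J^2/4$. By (b2), (b3) and $L>N$,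
$$0<F(-x)\le P(1)x^N(13r/x)^L\le C\,r^{(1+\delta)N-\delta L}\le C/r<\tfrac14$$
for large $k$. Take $\hat F=F$, $S^*=\psi_k(I_k)$ with $\psi_k$ from Lemma 6.4, and $q=k+1$. Then $F^{k+1}(S^*)=F(I_k)\subset D(0,\frac14)$, Lemma 6.4 gives the position of $S^*$, and $|F-P|<\varepsilon$ on $D(0,R_0)$ and the Rule hold for large $k$. $\square$

**The flattening step.** For $(P,S)$ let $F=F_k$ be the flattening with $L=N+1$. For $k$ large, $s_k\ge x_P$. By (b2), $F'(-x)=P'(-x)\,b_J(-x/r)^L<0$ for $x\ge x_P$. So $F(-x)$ is strictly increasing in $x\ge x_P$, and $F'<0$ on $I_k$. Put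
$$S_1=[s^1,t^1]=F(I_k)=[F(-s_k),F(-t_k)].$$
The choice $L=N+1$ is what makes the integral below converge.

**Lemma 7.3.** For large $k$,
$$t^1\le Cr^N,\tag{7.1}$$
$$s^1\ge\min\{\tfrac12s_{k+1},\,cr^N\}.\tag{7.2}$$
In particular $s^1\ge2$.

**Proof.** Since $-P'(-x)\le P'(x)$ for $x\ge0$ and $r\le t_k$, (b2) and (b3) give
$$t^1\le\int_0^{t_k}P'(x)\,b_J(-x/r)^L\,dx\le P(r)+\int_r^{t_k}P'(x)\Bigl(\frac{13r}x\Bigr)^{N+1}dx\le Cr^N+Cr^{N+1}\int_r^\infty\frac{dx}{x^2}\le Cr^N.$$
For (7.2) let $x=\min(s_k,\frac r{10L})$, which is at least $x_P$ for large $k$. By monotonicity and (4.2), $s^1=F(-s_k)\ge F(-x)\ge P(-x)-P(x)(e^{1/10}-1)\ge\frac12P(x)$. If $x=s_k$, this is $\frac12s_{k+1}$. Otherwise $P(x)\ge p_N(\frac r{10L})^N$. Both tend to $\infty$. $\square$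

**Lemma 7.4.** If for all large $k$ the pair $(F_k,S_1)$ is trappable, then so is $(P,S)$.

**Proof.** The idea is to trap $S_1$ for a small perturbation $\hat F$ of $F$, and to pull the trapped continuum back through a branch of $\hat F^{-(k+1)}$. Given $\varepsilon,R_0$, fix $k$ so large that $(F,S_1)$ is trappable, the operation obeys the Rule, $|F-P|<\varepsilon/2$ on $D(0,R_0)$, and $|\psi_k(-P^k(x))-x|<\varepsilon/3$ on $S$. As $F$ is injective with $F'\ne0$ on $I_k$, Lemma 6.1 makes it univalent near $I_k$. So $\Psi=\psi_k\circ(F|)^{-1}$, with $F|$ the restriction of $F$ to a neighbourhood of $I_k$, is holomorphic on a neighbourhood $W$ of $S_1$. Moreover $F^{k+1}\circ\Psi=\mathrm{id}$, $\Psi(S_1)=\psi_k(I_k)$, $\Psi(s^1)=\psi_k(-s_k)$ and $\Psi(t^1)=\psi_k(-t_k)$.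

Lemma 6.3 (with $h=F$, exponent $k+1$, $K=S_1$) gives $W_1$ and, for $\varepsilon/3$, numbers $\eta,R$. Choose $\varepsilon_1\le\min(\eta,\varepsilon/2)$, $\varepsilon_1>0$, so small that the $\varepsilon_1$-neighbourhood of $S_1$ lies in $W_1$ and $|\Psi(w)-\Psi(w')|<\varepsilon/3$ whenever $w'\in S_1$, $|w-w'|<\varepsilon_1$. Trappability of $(F,S_1)$ with $\varepsilon_1$ and radius $\max(R,R_0)$ gives $\hat F,S_1^*,q$. Let $\hat\Psi$ be the branch from Lemma 6.3 for $\hat h=\hat F$, and $S^*=\hat\Psi(S_1^*)$, a continuum.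

If $w\in S_1^*$, $w'\in S_1$, $|w-w'|<\varepsilon_1$, then $|\hat\Psi(w)-\Psi(w')|\le|\hat\Psi(w)-\Psi(w)|+|\Psi(w)-\Psi(w')|<\frac23\varepsilon$. Also $\Psi(w')=\psi_k(-P^k(x))$ for some $x\in S$, and it lies within $\varepsilon/3$ of $x$. So $S^*$ lies in the $\varepsilon$-neighbourhood of $S$. The choices $w'=s^1$ and $w'=t^1$, for which $x=s$ and $x=t$, give points of $S^*$ within $\varepsilon$ of $s$ and $t$. Finally $|\hat F-P|<\varepsilon_1+\varepsilon/2\le\varepsilon$ on $D(0,R_0)$, and $\hat F^{k+1+q}(S^*)=\hat F^q(S_1^*)\subset D(0,\frac14)$. $\square$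

It remains to show that finitely many flattenings bring $\kappa$ below $\theta$.

## 8. Growth of a flattened polynomial

Here $F=F_k$ is the flattening with $L=N+1$, and $n=\deg F=N+JL$.

**Lemma 8.1.** For large $k$:
$$h_F(x)\le\log x+C\qquad(x\ge2),\tag{8.1}$$
$$h_F(x)\ge\log x-\theta T-C\qquad(x\ge2),\tag{8.2}$$
$$F\ge P\ \text{ on }[0,\infty),\qquad F(x)\ge b_J\bigl(\tfrac x{2r}\bigr)^L\qquad(x\ge2),\tag{8.3}$$
$$e^{(\theta-1)T/2}\le n\le Ce^{(\theta-1)T/2}.\tag{8.4}$$
If $s^1\ge\frac12s_{k+1}$, then for each fixed $i\ge0$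
$$F^i(s^1)\ge c\,s_{k+1+i}.\tag{8.5}$$
If $s^1<\frac12s_{k+1}$ (the exceptional case), then
$$\kappa(F,S_1)\le\frac N{N-\theta}+o(1)\le\frac43+o(1)\le2.\tag{8.6}$$

**Proof of (8.1) and (8.2).** The first follows from (5.1) and $F(1)\le P(1)e^L$. For the second, the leading coefficient of $F$ is $\beta=\frac{Np_N}n\bigl(\frac6{(2J+3)!}\bigr)^Lr^{-JL}$. Since $J\le4e^{(\theta-1)T/2}$ we have $\log(2J+3)\le\frac{\theta-1}2T+C$. Also $T\le CJ$, $\log n\le CJ$, and $(2J+3)!\le(2J+3)^{2J+3}$. Hence
$$-\log\beta\le JLT+L(2J+3)\Bigl(\frac{\theta-1}2T+C\Bigr)+\log n+C\le JLT+JL(\theta-1)T+CJ=JL\theta T+CJ.$$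
Divide by $n-1\ge JL$ and use (5.1).

**Proof of (8.3) and (8.4).** $F\ge P$ is in (4.2). The rest of (8.3) holds because, for $x\ge2$,
$$F(x)\ge\int_{x/2}^xP'(w)\,b_J\bigl(\tfrac wr\bigr)^Ldw\ge\bigl(P(x)-P(\tfrac x2)\bigr)b_J\bigl(\tfrac x{2r}\bigr)^L,\qquad P(x)-P(\tfrac x2)\ge x^d-(\tfrac x2)^d\ge\tfrac12x^d\ge1.$$
This argument works for all flattening parameters. (8.4) follows from the bounds on $J$.

**Proof of (8.5) and (8.6).** By monotonicity, (8.3) and (4.1), $F^i(s^1)\ge P^i(\frac12s_{k+1})\ge2^{-N^i}s_{k+1+i}$. In the exceptional case (7.2) gives $s^1\ge cr^N$. By (7.1), (8.1), (8.2),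
$$\kappa(F,S_1)\le\frac{NT+C}{NT-\theta T-C}=\frac N{N-\theta}+o(1),$$
and $N\ge4\theta$ gives $\frac N{N-\theta}\le\frac43$. $\square$

**Example 8.2 (a trial run on $[2,3]$).** Take $\rho=0$, so $\theta_\infty=1$, $\Theta=2$, $d=8$ is allowed, and $\theta=\theta_3=\frac43$. For $P=z^8$, $S=[2,3]$ we have $\kappa=\log3/\log2=1.5849\ldots>\frac43$, too long for one trap. Flatten: $T=\frac34\cdot8^k\log3$, and $r=3^{\frac34 8^k}$ is much larger than $s_k=2^{8^k}$, since $3^{3/4}>2$. So the proof of (7.2) gives $s^1\ge\frac12s_{k+1}$. Hence $\log s^1\ge8^{k+1}\log2-C$, and $\log t^1\le8T+C=6\cdot8^k\log3+C$. The ratio of the logarithms is now at most about $\kappa/\theta=1.189$. But what counts is $h_F$, and (8.2) subtracts $\theta T=8^k\log3$ in the denominator: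
$$\kappa(F,S_1)\le\frac{6\log3}{8\log2-\log3}+o(1)=\frac{6\kappa}{8-\kappa}+o(1)\le1.483$$
for large $k$. We gained, but not enough: $1.483>\frac43$. Now flatten $(F,S_1)$, whose degree $n$ is huge, say $n\ge100$. Write $T'$ for the new $T$, and $s^2$ for the new lower end. In the non-exceptional case (5.3) and (8.5) give $\log s^2\ge(1-o(1))\,n\theta T'/1.483$, so with (7.1), (8.1), (8.2) the new $\kappa$ is at most $\frac{1.483}\theta\cdot\frac1{1-1.483/n}+o(1)<1.14$. In the exceptional case it is at most $\frac n{n-\theta}+o(1)<1.02$. Both are below $\frac43$, and Lemma 7.2 traps. So two flattenings and one trap suffice. The loss caused by $h_F\ne\log$ is a factor $1/(1-\kappa/n)$, harmless when $\kappa$ is small compared with the degree.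

## 9. How a flattening changes $\kappa$

In general $\kappa$ may be larger than the degree. We write a bound for it as $N^{m-1}\varrho$ and follow $m$ and $\varrho$. Put
$$\delta=\tfrac14\bigl(1-\theta^{-1/2}\bigr),\qquad\eta=\min\Bigl\{\delta,\frac{\theta-1}{2\theta^2}\Bigr\};$$
these depend only on $\theta$. In words: (iii) a flattening turns $N^m$ into $n^{m-1}\varrho$ with $\varrho$ a small fraction of $n$; (ii) further flattenings divide $\varrho$ by $\sqrt\theta$; (i) once $\varrho\le\sqrt\theta$, one more removes it.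

**Lemma 9.1.** Let $m\ge1$. For all large $k$:

(i) if $m\ge2$ and $\kappa(P,S)\le N^{m-1}\sqrt\theta$, then $\kappa(F,S_1)\le n^{m-1}$;

(ii) if $\kappa(P,S)\le N^{m-1}\varrho$ with $\sqrt\theta<\varrho\le\eta N$, then $\kappa(F,S_1)\le n^{m-1}\varrho/\sqrt\theta$, or ($m=1$ and) $\kappa(F,S_1)<\theta$;

(iii) if $\kappa(P,S)\le N^m$, then $\kappa(F,S_1)\le n^{m-1}\varrho$ for some $\varrho$ (which may depend on $k$) with $1\le\varrho\le\eta n$.

**Proof of (i).** We show that $m-1$ steps of $F$ carry $s^1$ past $t^1$. In the exceptional case $\kappa(F,S_1)\le2\le n^{m-1}$. Otherwise, by (5.3) with $i=m-1$, $\log s_{k+m-1}\ge(1-\delta)\theta T/\sqrt\theta=(1-\delta)\sqrt\theta\,T$, and $(1-\delta)\sqrt\theta=1+\frac34(\sqrt\theta-1)=:1+2\delta_0$. By (8.5), $F^{m-2}(s^1)\ge cs_{k+m-1}\ge r^{1+\delta_0}$ for large $k$. Fix an integer $j\ge(N+1)/\delta_0$; then $j\le J$ for large $k$. By (8.3), (b4) and (7.1),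
$$F^{m-1}(s^1)\ge F(r^{1+\delta_0})\ge\Bigl(\frac{6(r^{\delta_0}/2)^j}{(2j+3)!}\Bigr)^L\ge cr^{N+1}\ge t^1$$
for large $k$. Hence $h_F(t^1)\le h_F(F^{m-1}(s^1))=n^{m-1}h_F(s^1)$.

**Proof of (ii).** Here we compare logarithms as in Example 8.2. Exceptional case, $m\ge2$: $\kappa(F,S_1)\le2\le n^{m-1}\varrho/\sqrt\theta$. Exceptional case, $m=1$: $N\ge\varrho/\eta\ge1/\eta\ge2\theta^2/(\theta-1)$ gives $\theta/N\le(\theta-1)/(2\theta)<1-1/\theta$, that is, $N/(N-\theta)<\theta$. So $\kappa(F,S_1)<\theta$ for large $k$ by (8.6).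

Otherwise (5.3) with $i=m-1$ gives $\log s_{k+m-1}\ge(1-\delta)\theta T/\varrho$ for large $k$. By (8.5) and $\log P(x)\ge N\log x+\log p_N$,
$$\log F^{m-1}(s^1)\ge\log s_{k+m}-C\ge N\log s_{k+m-1}-C\ge(1-2\delta)N\theta T/\varrho.$$
By (7.1), (8.1), (8.2), for large $k$,
$$\kappa(F,S_1)=\frac{n^{m-1}h_F(t^1)}{h_F(F^{m-1}(s^1))}\le n^{m-1}\frac{NT+C}{(1-2\delta)N\theta T/\varrho-\theta T-C}\le n^{m-1}\,\frac\varrho\theta\cdot\frac1{1-3\delta-\eta}\le n^{m-1}\frac\varrho{\sqrt\theta}.$$
For the second inequality: the fraction tends to $\frac\varrho\theta\cdot\frac1{1-2\delta-\varrho/N}$, where $\varrho/N\le\eta\le\delta<\frac14$, so the denominators are positive and there is room $\delta$ to spare. For the last one: $\eta\le\delta$ and $\theta(1-4\delta)=\sqrt\theta$.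

**Proof of (iii).** In the exceptional case take $\varrho=2$, which is at most $\eta n$ for large $k$. Otherwise the purpose is to bring $s^1$ close to the upper end of the window, where $F$ is very large. Let $\delta'=\frac{\theta-1}{8\theta}$. By (5.3) with $i=m$, $\log s_{k+m}\ge(1-\delta')\theta T$. So by (8.5), for large $k$,
$$F^{m-1}(s^1)\ge x_*:=r^{\theta(1-2\delta')}=r^{1+\frac34(\theta-1)}.$$
Let $y=x_*/(2r)=\frac12e^{\frac34(\theta-1)T}$. Then $J\ge2e^{(\theta-1)T/2}\ge\sqrt y$, and (8.3) and (b4) give $\log F(x_*)\ge\Lambda:=\frac L{10}\sqrt y\ge ce^{\frac38(\theta-1)T}$. By (5.2) and (8.2),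
$$h_F(s^1)=n^{-m}h_F(F^m(s^1))\ge n^{-m}(\Lambda-\theta T-C)\ge\tfrac12n^{-m}\Lambda .$$
With (7.1), (8.1) and (8.4),
$$\kappa(F,S_1)\le n^{m-1}\cdot\frac{2n(NT+C)}\Lambda\le n^{m-1}\cdot CTe^{\frac18(\theta-1)T}.$$
After enlarging $C$, the number $\varrho=CTe^{\frac18(\theta-1)T}$ satisfies $1\le\varrho\le\eta n$ for large $k$, because $n\ge e^{\frac12(\theta-1)T}$. $\square$

## 10. Every pair is trappable

**Proposition 10.1.** Every pair $(P,S)$ is trappable, for every $\theta\in(1,\Theta]$.

**Proof.** Fix $\theta$. We use a double induction, outside on $m$, inside on the number of factors $\sqrt\theta$ in $\varrho$. Let $A_m$ be the statement: all $(P,S)$ with $\kappa(P,S)\le N^m$, $N=\deg P$, are trappable. $A_0$ holds by Lemma 7.2, since then $\kappa=1<\theta$. Let $m\ge1$ and assume $A_{m-1}$.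

**Inner induction.** Claim$_q$ ($q\ge0$): all $(P,S)$ with $\kappa(P,S)\le N^{m-1}\varrho$ for some $\varrho$ with $1\le\varrho\le\min(\eta N,\theta^{(q+1)/2})$ are trappable.

Suppose first that $\varrho\le\sqrt\theta$; this covers $q=0$. If $m=1$, then $\kappa\le\sqrt\theta<\theta$ and Lemma 7.2 applies. If $m\ge2$, then by Lemma 9.1(i) $\kappa(F_k,S_1)\le n^{m-1}$ for all large $k$. So $(F_k,S_1)$ is trappable by $A_{m-1}$, and $(P,S)$ is trappable by Lemma 7.4.

Now let $q\ge1$ and $\varrho>\sqrt\theta$, and assume Claim$_{q-1}$. By Lemma 9.1(ii), for all large $k$ either $\kappa(F_k,S_1)<\theta$, or $\kappa(F_k,S_1)\le n^{m-1}\varrho/\sqrt\theta$ with $1\le\varrho/\sqrt\theta\le\eta N\le\eta n$ and $\varrho/\sqrt\theta\le\theta^{q/2}$. In the first case $(F_k,S_1)$ is trappable by Lemma 7.2, in the second by Claim$_{q-1}$. Lemma 7.4 applies. So Claim$_q$ holds for all $q$.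

**Outer step.** Let $\kappa(P,S)\le N^m$. By Lemma 9.1(iii), for all large $k$ the pair $(F_k,S_1)$ satisfies the hypothesis of Claim$_q$ for some $q$, which may depend on $k$. So it is trappable, and $(P,S)$ is trappable by Lemma 7.4. This is $A_m$. Since $\kappa(P,S)<\infty$, every pair is covered by some $A_m$. $\square$

## 11. The limit function, its basin and its order

**Step 1: construction.** Start with $Q_2=z^d$. For $j=3,4,\dots$ apply Proposition 10.1 to $(Q_{j-1},[2,j])$ with $\theta=\theta_j$, $\varepsilon=\varepsilon_j\le2^{-j-3}$ and $R_0=R_j\ge j$. We obtain $Q_j\in\mathcal P$, a continuum $S_j^*$ in the $\frac12$-neighbourhood of $[2,j]$ containing points within $\frac12$ of $2$ and of $j$, and $q_j$ with $Q_j^{q_j}(S_j^*)\subset D(0,\frac14)$. By Lemma 6.2 there are $\eta_j,R_j'>0$ such that every entire $g$ with $|g-Q_j|\le\eta_j$ on $D(0,R_j')$ satisfies $|g^{q_j}-Q_j^{q_j}|<\frac14$ on $S_j^*$. We choose the later data so that $\varepsilon_i\le2^{-i}\eta_j$ and $R_i\ge R_j'$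 for all $i>j$; at each stage these are finitely many conditions.

Since $|Q_i-Q_{i-1}|<\varepsilon_i$ on $D(0,R_i)$ and $R_i\to\infty$, $Q_j\to f$ locally uniformly with $f$ entire. On $D(0,R_j')$ we have $|f-Q_j|\le\sum_{i>j}\varepsilon_i\le\eta_j$. So $f^{q_j}(S_j^*)\subset D(0,\frac12)$ for every $j\ge3$.

**Step 2: the basin of $0$.** Coefficients only increase along the construction. Hence $f$ has non-negative coefficients and dominates coefficientwise every polynomial that occurs. As the degrees tend to infinity, $f$ is transcendental. Also $f(0)=f'(0)=0$, and $f(\frac12)\le2^{-d}+\sum_{j\ge3}\varepsilon_j\le2^{-4}+2^{-5}<\frac14$. So $|f(z)|\le f(\frac12)<\frac14$ on $\overline{D(0,\frac12)}$, and Schwarz's lemma gives $|f(z)|\le|z|/2$ there. This disc lies in $\mathcal A(0)$, hence $S_j^*\subset\mathcal A(0)$ for all $j\ge3$. Moreover $S_j^*$ has a point within $\frac12$ of $2$ and one within $\frac12$ of $j$, so it meets $\{|z|<3\}$ and $\{|z|>j-1\}$.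

**Step 3: bookkeeping for the order.** List all operations of the construction in order as $i=1,2,\dots$, with parameters $r_i,J_i,L_i$. Let $\theta_{(i)}=\theta_j$ for the stage $j$ containing operation $i$, so $\theta_{(i)}\to\theta_\infty$, and $\tau_i=r_i^{\theta_{(i)}}$. By (4.4), $2\sqrt{\tau_i/r_i}\le J_i\le4\sqrt{\tau_i/r_i}$. Let $N_{i-1}=d+\sum_{l<i}J_lL_l\ge2i$ be the degree before operation $i$, and $p^{(i-1)}$ the leading coefficient at that moment. By Section 4, $p^{(0)}=1$ and $p^{(i)}\le p^{(i-1)}r_i^{-J_iL_i}$, so all $p^{(i)}\le1$. The Rule (4.3) gives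

* $L_i+N_{i-1}\le\log r_i$;
* $\sqrt{r_i}\ge\exp(\frac12e^{N_{i-1}+L_i})\ge2^{N_{i-1}+L_i}\ge2^iL_i$, using $e^u\ge2u$ for $u\ge0$;
* $r_i\ge1/p^{(i-1)}\ge r_{i-1}^{J_{i-1}L_{i-1}}\ge r_{i-1}^2>r_{i-1}$ for $i\ge2$, so $r_i\uparrow\infty$.

**Step 4: the order is at most $\rho$.** As the coefficients are non-negative, $M(x)=f(x)$. By (4.2), applied at each operation and passing to the limit, $f(x)\le x^d\prod_lb_{J_l}(x/r_l)^{L_l}$ for $x\ge0$. Let $x\ge\max(e,\sqrt{r_1})$ and $\sqrt{r_i}\le x<\sqrt{r_{i+1}}$; thus $\log r_i\le2\log x$. We bound the contributions to $\log f(x)$.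

* Factors $l>i$: here $x<\sqrt{r_l}$, so by (b1) the contribution is at most $L_lx/r_l\le L_l/\sqrt{r_l}\le2^{-l}$; in total at most $1$.
* Factors $l<i$: by (b1), with $x/r_l\le x$ and $x\ge e$, at most $L_l(1+J_l\log x)\le2L_lJ_l\log x$; in total at most $2N_{i-1}\log x\le2\log r_i\log x\le4(\log x)^2$.
* Factor $l=i$: if $x\le\tau_i$, then $r_i\ge x^{1/\theta_{(i)}}$ and $\log b_{J_i}(x/r_i)\le\sqrt{x/r_i}\le x^{\frac12(1-1/\theta_{(i)})}$. If $x>\tau_i$, then $\log b_{J_i}(x/r_i)\le1+J_i\log x\le5(\log x)\,\tau_i^{\frac12(1-1/\theta_{(i)})}\le5(\log x)\,x^{\frac12(1-1/\theta_{(i)})}$. Moreover $L_i\le\log r_i\le2\log x$.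

Hence
$$\log f(x)\le d\log x+1+4(\log x)^2+10(\log x)^2\,x^{\frac12(1-1/\theta_{(i)})},$$
where $i\to\infty$ as $x\to\infty$. So $\rho(f)\le\frac12(1-1/\theta_\infty)=\rho$.

**Step 5: the order is at least $\rho$.** This needs proof only if $\rho>0$, i.e. $\theta_\infty>1$. At $x=\tau_i\ge2$ we have $f(\tau_i)\ge b_{J_i}(\tau_i/(2r_i))^{L_i}$. For flattenings this is (8.3), whose proof is valid for all parameters. For trappings it holds because $P(\tau_i)\ge1$ and $b_{J_i}$ increases on $[0,\infty)$. Here $\tau_i/(2r_i)=\frac12\tau_i^{1-1/\theta_{(i)}}\to\infty$, since $1-1/\theta_{(i)}\ge2\rho>0$, and $J_i\ge\sqrt{\tau_i/(2r_i)}$. So (b4) gives, for large $i$,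
$$\log f(\tau_i)\ge\frac1{10}\sqrt{\frac{\tau_i}{2r_i}}=\frac1{10\sqrt2}\,\tau_i^{\frac12(1-1/\theta_{(i)})}.$$
Hence $\rho(f)\ge\frac12(1-1/\theta_\infty)=\rho$. With Step 2 and the argument after Theorem 2.3, this proves Theorem 2.3, and the conjecture is disproved. $\blacksquare$
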